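
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}

\title{A gap for the $\alpha$-invariant of smooth hypersurfaces without star points}


\begin{abstract}
Let $X\subset\mathbb P^{n+1}$ be a smooth complex hypersurface of degree $d\ge n+1\ge 3$. A point $O\in X$ is a star point if the tangent hyperplane section at $O$ is a cone with vertex $O$; a star point forces Tian's invariant to satisfy $\alpha(X,H_X)\le n/d$. We prove a conjecture posed by Cheltsov: if $X$ has no star points, then $\alpha(X,H_X)>n/d$. The proof gives an explicit gap depending only on $n$ and $d$, which is optimal for surfaces of every degree $d\ge3$ and asymptotically optimal as $d\to\infty$ for fixed $n$. For $n\ge3$ we also show that a value of $\alpha(X,H_X)$ close to $n/d$ is always computed by a tangent hyperplane section.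
\end{abstract}

\section{The question and the results}

Throughout, $n\ge2$ and $X\subset\mathbb P^{n+1}$ is a smooth hypersurface over $\mathbb C$ of degree $d\ge n+1$, with hyperplane class $H_X$. How singular can an effective $\mathbb Q$-divisor $D\sim_{\mathbb Q}H_X$ be? At a point $O\in X$ we measure this by the log canonical threshold
\[
\mathrm{lct}_O(D)=\sup\{\lambda\ :\ (X,\lambda D)\text{ is log canonical at }O\},
\]
which is small when $D$ is very singular at $O$. The worst case over all $D$ and $O$ is Tian's $\alpha$-invariant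
\[
\alpha(X,H_X)=\sup\Big\{\lambda\in\mathbb Q\ \Big|\ (X,\lambda D)\text{ is log canonical for every effective }D\sim_{\mathbb Q}H_X\Big\}
=\inf_{D,\,O}\ \mathrm{lct}_O(D).
\]

The first divisors to test are hyperplane sections. For $O\in X$ let $T_O$ be the tangent hyperplane section, the one that is singular at $O$. It is a hypersurface of degree $d$ in $\mathbb P^n$, so $\mathrm{mult}_OT_O\le d$, with equality exactly when $T_O$ is a cone with vertex $O$. In that case $O$ is called a \emph{star point}. The blow-up of $O$ has an exceptional divisor of log discrepancy $n$, along which $T_O$ vanishes to order $\mathrm{mult}_OT_O$. Hence, at a star point, $\mathrm{lct}_O(T_O)\le n/d$, and so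
\begin{equation}\label{eq:star}
\alpha(X,H_X)\le\frac nd\qquad\text{if $X$ has a star point.}
\end{equation}
One would guess that nothing is worse than a cone and that, without cones, $\alpha$ is strictly larger. It is known that $(X,\frac ndD)$ fails to be Kawamata log terminal at $O$ only if $O$ is a star point and $D=T_O$; in particular $\alpha(X,H_X)\ge n/d$ always, and for $n=2$ it is known that $\alpha(X,H_X)>n/d$ if $X$ has no star points. It is also known that $X$ has at most finitely many star points, and a general $X$ has none. (We use none of these facts.) However, $\alpha$ is an infimum over infinitely many divisors, of unbounded denominators, and an inequality $\mathrm{lct}_O(D)>n/d$ for each $D$ separately does not keep the infimum away from $n/d$. Cheltsov \cite{Ch} posed the conjecture that it stays away: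

\begin{quote}
\emph{If $X$ does not contain star points, then $\alpha(X,H_X)>\frac nd$.}
\end{quote}

The restriction $d\ge n+1$ is the natural one. If $d\le n$, then a general hyperplane section, being a reduced divisor, already shows that $\alpha\le1\le n/d$.

We prove the conjecture with an explicit gap. Put
\[
\eta(n,d)=\min\Big\{\frac1{n^2d},\ \frac{d-n}{d(d-1)^2}\Big\}>0 .
\]

\begin{theorem}\label{thm:A}
If $O\in X$ is not a star point, then $\mathrm{lct}_O(D)\ge\frac nd+\eta(n,d)$ for every effective $\mathbb Q$-divisor $D\sim_{\mathbb Q}H_X$. Hence, if $X$ has no star points,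
\[
\alpha(X,H_X)\ \ge\ \frac nd+\eta(n,d)\ >\ \frac nd .
\]
Together with \eqref{eq:star}: $\alpha(X,H_X)>\frac nd$ if and only if $X$ has no star points.
\end{theorem}

Since $(d-1)^2-n^2(d-n)=(d-n-1)(d-n^2+n-1)$, the minimum defining $\eta(n,d)$ is $\frac{d-n}{d(d-1)^2}$ exactly when $d=n+1$ or $d\ge n^2-n+1$. For $n=2$ this is every $d\ge3$, and the bound reads
\[
\alpha(X,H_X)\ge\frac2d+\frac{d-2}{d(d-1)^2}=\frac{2d-3}{(d-1)^2}.
\]

\begin{theorem}\label{thm:B}
For all $n\ge2$ and $d\ge n+1$ there is a smooth hypersurface $X\subset\mathbb P^{n+1}$ of degree $d$ without star points such that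
\[
\alpha(X,H_X)\le\frac nd+\frac{d-2}{d(d-1)^2}.
\]
Hence the bound of Theorem~\ref{thm:A} is optimal for $n=2$ and every $d\ge3$, and for fixed $n$ the gap $\eta(n,d)$ is asymptotically optimal as $d\to\infty$.
\end{theorem}

For $n\ge3$ the best uniform gap lies between $\eta(n,d)$ and $\frac{d-2}{d(d-1)^2}$; we do not determine it.

\begin{theorem}\label{thm:C}
Let $n\ge3$; star points are allowed. Then
\[
\min\Big\{\frac{n^2+1}{nd},\ \min_{O\in X}\mathrm{lct}_O(T_O)\Big\}\ \le\ \alpha(X,H_X)\ \le\ \min_{O\in X}\mathrm{lct}_O(T_O).
\]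
In particular, if $\alpha(X,H_X)<\frac nd+\frac1{nd}$, then $\alpha(X,H_X)$ is computed by a tangent hyperplane section.
\end{theorem}

The method is to bound the value of a single valuation on $D$ in two ways: by a local inequality, governed by $\mathrm{mult}_OD$, and by a global one, governed by the degree $d$. Section~\ref{sec:cubic} shows this on cubic surfaces, where both inequalities can be checked by hand. Section~\ref{sec:facts} fixes conventions, Section~\ref{sec:mult} bounds multiplicities of $D$, Section~\ref{sec:two} proves the two inequalities and the conjecture, Section~\ref{sec:sharp} improves the global inequality when $\mathrm{mult}_OD$ is close to $d$ and proves Theorem~\ref{thm:A}, and Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}.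

\section{The idea on a cubic surface}\label{sec:cubic}

Let $n=2$, $d=3$, and let $O$ be a point that is not a star point. Two facts will be proved in Section~\ref{sec:mult}: $M=\mathrm{mult}_OD$ is at most $d-1=2$, and $D$ has multiplicity at most $1$ along every curve. Later we shall project $X$ to $\mathbb P^2$, which turns $D$ into a divisor of degree $3$ in the plane with the same germ. So consider the model case of an actual cubic curve $f(x,y)=0$ in affine coordinates, without multiple components and with $M=2$ at the origin, and test it with a monomial valuation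
\[
v(x)=1+\varepsilon,\qquad v(y)=1\qquad(\varepsilon\ge0).
\]
Its log discrepancy is $A=2+\varepsilon$, and $V=v(f)$ is the least weight of a monomial of $f$. Thresholds are minima of quotients $A/V$, so we want a lower bound for $(2+\varepsilon)/V$.

\emph{Local inequality.} The quadratic part of $f$ is nonzero, and a monomial of degree $2$ has weight at most $2(1+\varepsilon)$. So $V\le2(1+\varepsilon)$.

\emph{Global inequality.} We claim $V\le3+\varepsilon$. Otherwise every monomial $x^iy^j$ of $f$ has weight greater than $3+\varepsilon$, while $i+j\le3$. If $i=0$, the weight is at most $3$; if $i=1$, it is at most $(1+\varepsilon)+2$. So every monomial has $i\ge2$, and $x^2$ divides $f$, contrary to the absence of multiple components.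

Now write the two inequalities as $\varepsilon\ge\frac V2-1$ and $\varepsilon\ge V-3$. Their average is $\varepsilon\ge\frac34V-2$, that is,
\[
\frac AV=\frac{2+\varepsilon}V\ \ge\ \frac34\ =\ \frac23+\frac1{12}.
\]
Both inequalities are equalities for the tacnode $f=x^2+xy^2$ with $\varepsilon=1$, $V=4$. For $D=T_O$ at a star point one has $M=3$ instead; the local inequality becomes $V\le3(1+\varepsilon)$ and allows $\varepsilon=0$, $V=3$, where $A/V=\frac23$.

The picture behind the average is Figure~\ref{fig}. The quotient $V/A=V/(n+\varepsilon)$ is the slope of the line from $(-n,0)$ to $(\varepsilon,V)$. The line bounding the global inequality starts at $(0,d)$, where this slope is $d/n$, and it rises more slowly than $d/n$; so it gives an improvement over $n/d$ as soon as $\varepsilon$ stays away from $0$. For $\varepsilon$ near $0$ the local inequality takes over, because $M<d$.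

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.5cm,y=0.75cm]
\fill[gray!20] (0,0)--(0,2)--(1,4)--(2,5)--(2,0)--cycle;
\draw[->] (-2.4,0)--(2.6,0) node[right] {$\varepsilon$};
\draw[->] (0,0)--(0,5.5) node[above] {$V$};
\draw[thick] (-1,0)--(1.3,4.6);
\draw[thick] (0,3)--(2.2,5.2) node[right] {$V=3+\varepsilon$};
\draw[dashed] (-2,0)--(1,4);
\draw[dotted,thick] (-2,0)--(0,3);
\fill (-2,0) circle (1.5pt) node[below] {$(-2,0)$};
\fill (1,4) circle (1.5pt) node[below right] {$(1,4)$};
\fill (0,3) circle (1.5pt) node[above left] {$(0,3)$};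
\node[right] at (0.35,2.2) {$V=2(1+\varepsilon)$};
\end{tikzpicture}
\caption{The case $n=2$, $d=3$, $M=2$. A valuation with log discrepancy $2+\varepsilon$ and value $V$ on the divisor gives a point in the shaded region (which continues to the right), below the local line $V=2(1+\varepsilon)$ and the global line $V=3+\varepsilon$. The quotient $V/(2+\varepsilon)$ is the slope seen from $(-2,0)$. Its maximum on the region is $\frac43$ (dashed), at the corner $(1,4)$; the slope $\frac32$ (dotted), reached at $(0,3)$ by $T_O$ at a star point, is excluded.}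
\label{fig}
\end{figure}

In general $D$ is a $\mathbb Q$-divisor and $v$ is not monomial in linear coordinates. The monomial count in the global inequality will be replaced by Nadel vanishing, and ``no multiple components'' by the multiplicity bound along curves.

\section{Conventions and facts used}\label{sec:facts}

Let $Y$ be a smooth variety and $G$ an effective $\mathbb Q$-divisor on it. A \emph{divisorial valuation} is $v=q\cdot\mathrm{ord}_F$ with $q\in\mathbb Q_{>0}$ and $F$ a prime divisor on some smooth $Y'$ with a proper birational morphism $Y'\to Y$. Its center on $Y$ is the image of $F$, and its log discrepancy is $A_Y(v)=q(1+\mathrm{ord}_F(K_{Y'/Y}))$. The pair $(Y,G)$ is log canonical (lc) at $x$ if $A_Y(v)\ge v(G)$ for all $v$ whose center contains $x$, and Kawamata log terminal (klt) at $x$ if always $A_Y(v)>v(G)$. The \emph{multiplier ideal} $J(Y,G)$ consists at $x$ of the germs $f$ with $v(f)+A_Y(v)>v(G)$ for all $v$ whose center contains $x$; so $J(Y,G)_x=\mathcal O_x$ if and only if $(Y,G)$ is klt at $x$. We write $\mathrm{mult}_xG$ for the multiplicity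 at a point and $\mathrm{mult}_CG$ for the multiplicity at a general point of a curve $C$. Thresholds and multiplicities depend only on the analytic germ of the pair. We use four standard facts.

\begin{itemize}
\item[(F1)] If $\mathrm{mult}_xG<1$, then $J(Y,G)_x=\mathcal O_x$ \cite[9.5.13]{La}.
\item[(F2)] \emph{Nadel vanishing} \cite[9.4.8]{La}. Let $Y$ be projective, $Z$ the subscheme defined by $J(Y,G)$, and $N$ an integral divisor with $N-K_Y-G$ ample. Then $H^1(Y,\mathcal O_Y(N)\otimes J(Y,G))=0$, so $H^0(Y,N)\to H^0(Z,N|_Z)$ is surjective.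
\item[(F3)] \emph{Inversion of adjunction} \cite[Theorem 5.50]{KM}. Let $E\subset Y$ be a smooth prime divisor not contained in $\mathrm{Supp}\,G$. If $(E,G|_E)$ is klt, then $(Y,E+G)$ is plt near $E$; in particular $A_Y(v)\ge v(E)+v(G)$ for every $v$ with center in $E$.
\item[(F4)] Suppose that effective cycles on a smooth variety, possibly with rational coefficients, have codimensions adding up to the dimension of the variety, and that their supports meet in a point $x$ that is isolated in the intersection. Then their local intersection number at $x$ is at least the product of their multiplicities at $x$.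
\end{itemize}

\section{Multiplicities of $D$}\label{sec:mult}

Let $D\sim_{\mathbb Q}H_X$ be an effective $\mathbb Q$-divisor and $F=0$ the equation of $X$.

\subsection{Along curves}

The following bound, due to Pukhlikov, plays the role of ``no multiple components''. The idea is to produce a curve $C'\not\subset\mathrm{Supp}\,D$ of degree $(d-1)\deg C$ that meets $C$ in as many as $(d-1)\deg C$ points.

\begin{lemma}\label{lem:curves}
$\mathrm{mult}_CD\le1$ for every irreducible curve $C\subset X$. Hence $\{x\in X:\mathrm{mult}_xD>1\}$ is finite.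
\end{lemma}

\begin{proof}
We may assume $C\subset\mathrm{Supp}\,D$. Let $p\in\mathbb P^{n+1}$ be a general point and $\pi$ the projection from $p$.

\emph{A genericity statement.} The triples $(c,x,p)$ with $c\in C$, $x\in\mathrm{Supp}\,D$, $x\ne c$ and $p$ on the line $\overline{cx}$ form a family of dimension $1+(n-1)+1=n+1$. So for general $p$ there are only finitely many of them:
\begin{equation}\label{eq:generic}
\text{for all but finitely many }c\in C,\ \text{the line }\overline{pc}\text{ meets }\mathrm{Supp}\,D\text{ only in }c .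
\end{equation}
As $C\subset\mathrm{Supp}\,D$, the map $\pi|_C$ is injective outside a finite set, hence birational onto its image. So the cone $R$ over $C$ with vertex $p$ is an irreducible surface with $\deg R=\deg\pi(C)=\deg C$.

\emph{The curve $C'$.} Since $X$ is smooth, the polars $\{\sum p_i\,\partial F/\partial x_i=0\}$ form a base point free linear system of degree $d-1$ on $X$. By Bertini, the polar of a general $p$ cuts the normalization of $C$ in a reduced divisor, lying over smooth points of $C$. This gives $(d-1)\deg C$ distinct points $q\in C$, and they are exactly the points of $C$ at which the line to $p$ is tangent to $X$. At a general $c\in C$ the line $\overline{pc}$ is therefore transversal to $X$. Moreover $R\setminus\{p\}$ is an $\mathbb A^1$-bundle over $\pi(C)$, so $R$ is smooth at a general $c$, and its tangent plane contains the direction of $\overline{pc}$, which is not tangent to $X$. Thus $X$ and $R$ meet transversally at $c$, and $C$ occurs in the cycle $X\cdot R$ with multiplicity one. (Note $R\not\subset X$, as $p\notin X$.) Write $X\cdot R=C+C'$,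 where $C\not\subset C'$ and $\deg C'=d\deg C-\deg C=(d-1)\deg C$.

\emph{No component $\Gamma$ of $C'$ lies in $\mathrm{Supp}\,D$.} Since $p\notin X$, no ruling of $R$ lies in $X$, so $\Gamma$ meets infinitely many rulings $\overline{pc}$; and all but finitely many points of $\Gamma$ are outside $C$. If $\Gamma\subset\mathrm{Supp}\,D$, this contradicts \eqref{eq:generic}.

\emph{Each $q$ lies on $C'$.} The line $\overline{pq}$ meets $X$ at $q$ with multiplicity at least $2$. So for a general $c\in C$ near $q$ the line $\overline{pc}$, being transversal to $X$ at $c$, meets $X$ in another point $c'\ne c$ near $q$. By \eqref{eq:generic}, $c'\notin C$, so $c'\in C'$. As $c\to q$ we have $c'\to q$, and $C'$ is closed.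

Now (F4) gives
\[
(d-1)\deg C=D\cdot C'\ \ge\ \sum_q\mathrm{mult}_qD\ \ge\ (d-1)\deg C\cdot\mathrm{mult}_CD ,
\]
and the bound follows. Finally, $x\mapsto\mathrm{mult}_xD$ is upper semicontinuous with values in some $\frac1N\mathbb Z$, so the locus where it exceeds $1$ is closed; it contains no curve, hence is finite.
\end{proof}

\subsection{At a point}

Let $m=\mathrm{mult}_OT_O\ge2$. If $O$ is not a star point, then $m\le d-1$; we want the same bound for every $D$. We first record that \emph{$T_O$ has isolated singularities}. It is singular at $x$ exactly when the tangent hyperplane of $X$ at $x$ is the one cutting out $T_O$, so its singular points form a fiber of the Gauss map. The Gauss map is given by the partial derivatives of $F$, so it pulls $\mathcal O(1)$ back to the ample $\mathcal O_X(d-1)$ and contracts no curve. In particular $T_O$ is reduced.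

We separate $T_O$ from $D$. Let $s$ be the largest number with $D-sT_O\ge0$; it is rational, and by degrees $s\in[0,1]$. If $s=1$, then $D=T_O$. Otherwise
\begin{equation}\label{eq:split}
D=sT_O+(1-s)D',\qquad D'\sim_{\mathbb Q}H_X\ \text{effective, not containing some component of }T_O .
\end{equation}

\begin{lemma}\label{lem:point}
\textup{(i)} If $n\ge3$ and $D\ne T_O$, then $\mathrm{mult}_OD'\le d/m\le d/2$ for every $O\in X$.

\textup{(ii)} If $O$ is not a star point, then $\mathrm{mult}_OD\le d-1$ for all $n\ge2$.
\end{lemma}

\begin{proof}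
(i) For $n\ge3$, $T_O$ is a hypersurface in $\mathbb P^n$ of dimension at least $2$ with isolated singularities. So it is normal, and it is connected; hence it is irreducible, and $T_O\not\subset\mathrm{Supp}\,D'$. Thus $D'\cap T_O$ has dimension at most $n-2$, and general hyperplane sections $H_1,\dots,H_{n-2}$ through $O$, whose only common base point is $O$, cut it in a finite set. By (F4),
\[
d=D'\cdot T_O\cdot H_1\cdots H_{n-2}\ge m\,\mathrm{mult}_OD' .
\]

(ii) If $s=1$, then $\mathrm{mult}_OD=m\le d-1$. Otherwise $\mathrm{mult}_OD\le\max\{m,\mathrm{mult}_OD'\}$ by \eqref{eq:split}, and it remains to bound $\mathrm{mult}_OD'$. For $n\ge3$ this is (i), as $d/2\le d-1$.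

Let $n=2$. Now $T_O=\sum T_i$ is a reduced, possibly reducible, plane curve. Let $e_i=\deg T_i$ and $m_i=\mathrm{mult}_OT_i\le e_i$. For $i\ne j$ the scheme $T_i\cap T_j$ is the same in $X$ and in the plane, so $T_i\cdot T_j=e_ie_j$ on $X$. From $T_i\cdot T_O=e_i$ we get $T_i^2=e_i-e_i(d-e_i)=e_i(1+e_i-d)$.

\emph{Case (a): some component $C\not\subset\mathrm{Supp}\,D'$ of $T_O$ passes through $O$.} Let $e=\deg C$. Then $\mathrm{mult}_OD'\le D'\cdot C/\mathrm{mult}_OC=e/\mathrm{mult}_OC$. If $e\le d-1$, this is at most $d-1$. If $e=d$, then $C=T_O$ and $\mathrm{mult}_OC=m\ge2$, so it is at most $d/2\le d-1$.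

\emph{Case (b): all components through $O$ lie in $\mathrm{Supp}\,D'$.} Let $C\not\subset\mathrm{Supp}\,D'$ be a component of $T_O$, of degree $e$; so $O\notin C$. Write $D'=\sum a_iT_i+\Omega$, where $\Omega$ contains no component of $T_O$, and put $S=\sum a_ie_i$. As $C$ has coefficient $0$ in $D'$, we have $e=D'\cdot C\ge eS$, so $S\le1$. Let $\mathcal J$ be the set of indices of the components through $O$. For $j\in\mathcal J$,
\[
e_j=D'\cdot T_j=\sum_{i\ne j}a_ie_ie_j+a_je_j(1+e_j-d)+\Omega\cdot T_j=e_j\big(S-(d-1)a_j\big)+\Omega\cdot T_j ,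
\]
so $\Omega\cdot T_j=e_j\big(1-S+(d-1)a_j\big)$. Summing over $\mathcal J$ and using $\sum_{\mathcal J}e_j\le d-e\le d-1$ and $\sum_{\mathcal J}a_je_j\le S$, we get
\[
m\,\mathrm{mult}_O\Omega\le\sum_{j\in\mathcal J}\Omega\cdot T_j\le(d-1)(1-S)+(d-1)S=d-1 .
\]
Hence $\mathrm{mult}_OD'=\sum_{\mathcal J}a_jm_j+\mathrm{mult}_O\Omega\le S+\frac{d-1}2\le\frac{d+1}2\le d-1$, as $d\ge3$.
\end{proof}

\section{Two inequalities, and the conjecture}\label{sec:two}

\subsection{Projection to $\mathbb P^n$}

Nadel vanishing is most efficient where the canonical class is very negative, so we move $D$ to $\mathbb P^n$. Fix $D$ and $O$ with $M=\mathrm{mult}_OD>0$.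

\begin{lemma}\label{lem:proj}
There are an effective $\mathbb Q$-divisor $\Delta$ of degree $d$ on $\mathbb P^n$ and a point $o\in\mathbb P^n$ such that the germs $(X,D)$ at $O$ and $(\mathbb P^n,\Delta)$ at $o$ are analytically isomorphic. In particular $\mathrm{mult}_o\Delta=M$, $\mathrm{lct}_o(\Delta)=\mathrm{lct}_O(D)$, and $\mathrm{mult}_x\Delta\le1$ for $x\in U\setminus\{o\}$, where $U$ is a neighborhood of $o$.
\end{lemma}

\begin{proof}
Let $\pi:X\to\mathbb P^n$ be the projection from a general $p\in\mathbb P^{n+1}\setminus X$, $o=\pi(O)$ and $\Delta=\pi_*D$. Its degree is $D\cdot H_X^{n-1}=d$. As $p$ is not on the tangent hyperplane at $O$, $\pi$ is \'etale at $O$. The lines joining $O$ to points of $\mathrm{Supp}\,D\setminus\{O\}$ sweep out a set of dimension at most $n$. A general $p$ is not in it, so $\pi^{-1}(o)\cap\mathrm{Supp}\,D=\{O\}$. Since $\pi$ is finite, $\Delta$ near $o$ is the image of $D$ near $O$ under a local isomorphism. The last claim is Lemma~\ref{lem:curves}.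
\end{proof}

Let $\sigma:Y\to\mathbb P^n$ be the blow-up of $o$, $E\cong\mathbb P^{n-1}$ the exceptional divisor, $L$ the pullback of a hyperplane and $\tilde\Delta\sim_{\mathbb Q}dL-ME$ the strict transform of $\Delta$. Recall that $K_Y=-(n+1)L+(n-1)E$, and that $aL-bE$ is ample if and only if $a>b>0$.

Let $v$ be a divisorial valuation with center $o$, normalized by $v(\mathfrak m_o)=1$; equivalently $v(E)=1$. The center of $v$ on $Y$ lies in $E$. We measure $v$ by two numbers $V$ and $\varepsilon$:
\begin{equation}\label{eq:notation}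
V=v(\Delta)=M+v(\tilde\Delta),\qquad A_{\mathbb P^n}(v)=A_Y(v)+n-1=n+\varepsilon,\quad\text{so}\quad A_Y(v)=1+\varepsilon .
\end{equation}
If $v$ is given by $E$ itself, then $\varepsilon=0$ and $V=M$.

\begin{proposition}[local inequality]\label{prop:local}
$V\le M(1+\varepsilon)$.
\end{proposition}

\begin{proof}
The divisor $\tilde\Delta|_E$ is effective of degree $M$ on $E\cong\mathbb P^{n-1}$, so its multiplicity at any point is at most $M$. By (F1), $(E,t\tilde\Delta|_E)$ is klt for positive rational $t<1/M$. By (F3), $1+\varepsilon=A_Y(v)\ge v(E)+t\,v(\tilde\Delta)=1+t(V-M)$. Let $t\to1/M$.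
\end{proof}

Used alone, this gives $(n+\varepsilon)/V\ge(n+\varepsilon)/(M(1+\varepsilon))$, which is close to $n/M$ for small $\varepsilon$ but deteriorates to $1/M$ as $\varepsilon$ grows. For large $\varepsilon$ we need the degree of $\Delta$.

\begin{proposition}[global inequality]\label{prop:global}
$V\le d+\dfrac d{n+1}\,\varepsilon$.
\end{proposition}

\begin{proof}
Let $\lambda<\frac{n+1}d$ be rational and positive, and let $Z\subset\mathbb P^n$ be defined by $J(\mathbb P^n,\lambda\Delta)$. As $d\ge n+1$, we have $\lambda<1$, so $\lambda\Delta$ has multiplicity $<1$ on $U\setminus\{o\}$; by (F1), $o$ is an isolated point of $Z$ or $o\notin Z$. Since $-K_{\mathbb P^n}-\lambda\Delta$ has degree $n+1-\lambda d>0$, (F2) with $N=0$ gives a surjection $\mathbb C=H^0(\mathcal O_{\mathbb P^n})\to H^0(\mathcal O_Z)$. The local ring $\mathcal O_{Z,o}$ is a direct factor of $H^0(\mathcal O_Z)$, so it has length at most $1$. That is, $\mathfrak m_o\subset J(\mathbb P^n,\lambda\Delta)_o$. Applied to an $f\in\mathfrak m_o$ with $v(f)=1$, this says $1+(n+\varepsilon)>\lambda V$.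 Let $\lambda\to\frac{n+1}d$ to get $n+1+\varepsilon\ge\frac{(n+1)V}d$.
\end{proof}

\subsection{Combining the inequalities}

The next lemma is the corner computation of Figure~\ref{fig}. We state it for a global line of arbitrary slope $k$ because we shall use it twice.

\begin{lemma}\label{lem:lines}
Suppose $V\le M(1+\varepsilon)$ and $V\le d+k\varepsilon$, where $V,M>0$ and $0<k\le d/n$. Then
\[
\frac{n+\varepsilon}V\ \ge\ \frac nd+\frac{d-nk}{d-k}\Big(\frac1M-\frac1d\Big).
\]
\end{lemma}

\begin{proof}
The hypotheses say $\varepsilon\ge\frac VM-1$ and $\varepsilon\ge\frac Vk-\frac dk$. Put $y=\frac{(n-1)k}{d-k}$. Then $1-y=\frac{d-nk}{d-k}$, so $y\in[0,1]$ because $nk\le d$. Take $1-y$ times the first inequality plus $y$ times the second. The constants add up to $(1-y)+y\frac dk=1+y\,\frac{d-k}k=n$, so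
\[
n+\varepsilon\ \ge\ V\Big(\frac{1-y}M+\frac yk\Big)=V\Big(\frac{d-nk}{d-k}\cdot\frac1M+\frac{n-1}{d-k}\Big).
\]
For $M=d$ the last bracket is $\frac{(d-nk)+(n-1)d}{d(d-k)}=\frac nd$. So in general it equals $\frac nd+\frac{d-nk}{d-k}\big(\frac1M-\frac1d\big)$.
\end{proof}

\begin{lemma}\label{lem:compute}
If $c=\mathrm{lct}_O(D)<1$, then $M>0$ and there is a $v$ as above with $c=\dfrac{n+\varepsilon}V$.
\end{lemma}

\begin{proof}
If $M=0$, then $\mathrm{lct}_O(D)=\infty$. So $M>0$. The threshold is computed on a log resolution, so $(\mathbb P^n,c\Delta)$ is lc but not klt at $o$: there is a divisorial $v$ with $A_{\mathbb P^n}(v)=c\,v(\Delta)$ whose center contains $o$. On $U\setminus\{o\}$ the divisor $c\Delta$ has multiplicity at most $c<1$, so the pair is klt there by (F1). Hence the center of $v$ is $o$. Normalize $v(\mathfrak m_o)=1$ and use \eqref{eq:notation}.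
\end{proof}

With $k=\frac d{n+1}$ we have $\frac{d-nk}{d-k}=\frac1n$. So Propositions~\ref{prop:local} and~\ref{prop:global} and Lemmas~\ref{lem:lines} and~\ref{lem:compute} give the following, at \emph{every} point $O$.

\begin{corollary}\label{cor:one}
If $c=\mathrm{lct}_O(D)<1$ and $M=\mathrm{mult}_OD$, then $c\ge\dfrac nd+\dfrac1n\Big(\dfrac1M-\dfrac1d\Big)$.
\end{corollary}

This already proves the conjecture. Let $O$ be a point that is not a star point and $c=\mathrm{lct}_O(D)$. If $c<1$, then $M\le d-1$ by Lemma~\ref{lem:point}(ii), and so $c\ge\frac nd+\frac1{nd(d-1)}$; if $c\ge1$, then $c\ge\frac{n+1}d\ge\frac nd+\frac1{nd(d-1)}$ as well. Hence $\alpha(X,H_X)\ge\frac nd+\frac1{nd(d-1)}>\frac nd$ when there are no star points. The absence of star points was used only to get $M\le d-1$. For $d=n+1$ the gap obtained is $\eta(n,n+1)=\frac1{n^2(n+1)}$, as claimed in Theorem~\ref{thm:A}. For $d\ge n+2$ it is smaller than $\eta(n,d)$.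

\section{High multiplicity and the proof of Theorem~\ref{thm:A}}\label{sec:sharp}

The factor $\frac{d-nk}{d-k}$ of Lemma~\ref{lem:lines} decreases with $k$, so a flatter global line through $(0,d)$ gives more. When $M$ is close to $d$ there is one, of slope $d-M$.

To see where this slope comes from, let $M<d$, choose a point $x\in E$ in the center of $v$ on $Y$, and let $\ell\subset Y$ be the strict transform of the line through $o$ with tangent direction $x$. Then $\tilde\Delta\cdot\ell=d-M$. If $\ell\not\subset\mathrm{Supp}\,\tilde\Delta$, then $\mathrm{mult}_x\tilde\Delta\le d-M$, so $(Y,\lambda\tilde\Delta)$ is klt at $x$ for $\lambda<\frac1{d-M}$ by (F1), and $1+\varepsilon=A_Y(v)\ge\frac{V-M}{d-M}$. This is $V\le d+(d-M)\varepsilon$. The difficulty is that $\ell$ may lie in $\mathrm{Supp}\,\tilde\Delta$. Nadel vanishing on $Y$ gives the same conclusion in all cases, provided $M\le d-1$.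

\begin{proposition}\label{prop:high}
If $M\le d-1$, then $V\le d+(d-M)\,\varepsilon$.
\end{proposition}

\begin{proof}
Let $0<\lambda<\frac1{d-M}$ be rational. By hypothesis $\lambda<1$. Let $Z\subset Y$ be defined by $J(Y,\lambda\tilde\Delta)$. We claim that $Z\cap E=\varnothing$.

On $\sigma^{-1}(U)\setminus E\cong U\setminus\{o\}$ the divisor $\lambda\tilde\Delta$ has multiplicity at most $\lambda<1$, so $Z\cap\sigma^{-1}(U)\subset E$ by (F1). Hence the part $Z_1$ of $Z$ supported on $E$ is open and closed in $Z$. Let $N=(r-1)L-rE$ with an integer $r\gg0$. Then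
\[
N-K_Y-\lambda\tilde\Delta\sim_{\mathbb Q}(r+n-\lambda d)L-(r+n-1-\lambda M)E ,
\]
where $r+n-1-\lambda M>0$ for $r\gg0$ and
\[
(r+n-\lambda d)-(r+n-1-\lambda M)=1-\lambda(d-M)>0 .
\]
So this divisor is ample, and by (F2) $H^0(Y,N)\to H^0(Z,N|_Z)$ is surjective. But $H^0(Y,N)=0$, since no nonzero form of degree $r-1$ vanishes to order at least $r$ at a point.

Suppose $Z_1\ne\varnothing$. The bundle $\mathcal O_Y(L)$ is trivial outside the pullback of a hyperplane not through $o$, hence near $E$. As $N=r(L-E)-L$, we get $N|_{Z_1}\cong\mathcal O_Y(r(L-E))|_{Z_1}$. Since $L-E$ is base point free (it defines the projection from $o$), this bundle is globally generated and has a nonzero section. Extended by $0$ to the rest of $Z$, it is a nonzero element of $H^0(Z,N|_Z)$, a contradiction. This proves the claim.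

So $(Y,\lambda\tilde\Delta)$ is klt along $E$, and $1+\varepsilon=A_Y(v)>\lambda\,v(\tilde\Delta)=\lambda(V-M)$. Letting $\lambda\to\frac1{d-M}$, we get $V\le M+(d-M)(1+\varepsilon)=d+(d-M)\varepsilon$.
\end{proof}

\begin{corollary}\label{cor:two}
Let $c=\mathrm{lct}_O(D)<1$ and $\frac{n-1}nd\le M\le d-1$. With $s=d/M$,
\[
c\ \ge\ \frac nd+\frac{(s-1)\big(n-(n-1)s\big)}d .
\]
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:lines} with $k=d-M$ to the $v$ of Lemma~\ref{lem:compute}, using Propositions~\ref{prop:local} and~\ref{prop:high}. The condition $k\le d/n$ is $M\ge\frac{n-1}nd$. Here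
\[
\frac{d-nk}{d-k}=\frac{nM-(n-1)d}M=n-(n-1)s,\qquad \frac1M-\frac1d=\frac{s-1}d.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $O$ be a point that is not a star point, $M=\mathrm{mult}_OD$ and $c=\mathrm{lct}_O(D)$. Since $\frac nd+\eta(n,d)\le\frac{n+1}d\le1$, we may assume $c<1$, and then $M>0$. By Lemma~\ref{lem:point}(ii), $M\le d-1$. The slopes $\frac d{n+1}$ and $d-M$ agree when $M=\frac{nd}{n+1}$, and $\frac{nd}{n+1}\le d-1$ because $d\ge n+1$.

If $M\le\frac{nd}{n+1}$, then $\frac1M-\frac1d\ge\frac1{nd}$, and Corollary~\ref{cor:one} gives $c\ge\frac nd+\frac1{n^2d}$.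

If $\frac{nd}{n+1}\le M\le d-1$, then $M\ge\frac{n-1}nd$, and Corollary~\ref{cor:two} applies with $s\in\big[\frac d{d-1},\frac{n+1}n\big]$. The function $(s-1)(n-(n-1)s)$ is concave, so its minimum is at an endpoint. At $s=\frac{n+1}n$ its value is $\frac1n\big(n-\frac{n^2-1}n\big)=\frac1{n^2}$. At $s=\frac d{d-1}$ it is $\frac1{d-1}\cdot\frac{n(d-1)-(n-1)d}{d-1}=\frac{d-n}{(d-1)^2}$. So $c\ge\frac nd+\min\big\{\frac1{n^2d},\frac{d-n}{d(d-1)^2}\big\}$.

In both cases $c\ge\frac nd+\eta(n,d)$. If $X$ has no star points, this holds for all $O$ and $D$, hence for the infimum $\alpha(X,H_X)$.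
\end{proof}

\section{Sharpness: proof of Theorem~\ref{thm:B}}\label{sec:B}

The proof of Theorem~\ref{thm:A} tells us what to look for when $n=2$. The extreme case is $M=d-1$, and the lines $V=(d-1)(1+\varepsilon)$ and $V=d+\varepsilon$ meet at $\varepsilon=\frac1{d-2}$, $V=\frac{(d-1)^2}{d-2}$. With $v(x_1)=1+\varepsilon=\frac{d-1}{d-2}$ and $v(x_2)=1$, the monomials $x_1^{d-1}$ and $x_1x_2^{d-1}$ have exactly this weight $V$. So we want a tangent section with local equation $x_1^{d-1}+x_1x_2^{d-1}=0$. For larger $n$ we add $d$-th powers.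

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let
\[
F_0=x_0x_1^{d-1}+x_1x_n^{d-1}+\sum_{i=2}^{n-1}x_i^d,\qquad W=\{F_0=0\}\subset\mathbb P^n,\qquad O=(1:0:\dots:0).
\]
At a singular point of $W$, $\partial_0F_0=0$ gives $x_1=0$, $\partial_iF_0=0$ gives $x_i=0$ for $2\le i\le n-1$, and then $\partial_1F_0=0$ gives $x_n=0$, as $d\ge3$. So $\mathrm{Sing}\,W=\{O\}$, and $\mathrm{mult}_OW=d-1$. For a form $G$ of degree $d-1$ in $x_0,\dots,x_{n+1}$ put
\[
X_G=\{F_0+x_{n+1}G=0\}\subset\mathbb P^{n+1},
\]
and regard $O$ and $W$ as lying in $\{x_{n+1}=0\}\subset\mathbb P^{n+1}$. We take $G$ general.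

\emph{Smoothness.} The linear system spanned by $F_0$ and all $x_{n+1}G$ has base locus $W$, so by Bertini $X_G$ is smooth outside $W$. At a point of $W$ the differential of the equation is $dF_0+G\,dx_{n+1}$, which vanishes only if the point is $O$ and $G(O)=0$. For general $G$ we have $G(O)\ne0$.

\emph{No star points.} Suppose $Q$ is a star point of $X_G$ with tangent hyperplane $\Pi$. If $\Pi=\{x_{n+1}=0\}$, then $W=X_G\cap\Pi$ would have multiplicity $d$ at $Q$, but all its multiplicities are at most $d-1$. So $y=x_{n+1}|_\Pi\not\equiv0$. Put $\Lambda=\Pi\cap\{y=0\}$, and let $C_Q$ be the space of forms of degree $d$ on $\Pi$ that are polynomials in the linear forms vanishing at $Q$. Then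
\begin{equation}\label{eq:cone}
F_0|_\Pi+y\,G|_\Pi\in C_Q .
\end{equation}
We count conditions on $G$; recall that $G\mapsto G|_\Pi$ is surjective onto forms of degree $d-1$ on $\Pi\cong\mathbb P^n$. We use $d-1\ge n$ and
\[
\binom{2n-1}n=\binom{2n-1}{n-1}\ge2n-1\ge n+1,\qquad\binom{2n}n=2\binom{2n-1}{n}\ge2n+2 .
\]

\begin{itemize}
\item \emph{$Q\notin\Lambda$.} An element of $C_Q$ is determined by its restriction to $\Lambda$ (project from $Q$), and for \eqref{eq:cone} this restriction is $F_0|_\Lambda$. So $G|_\Pi$ is determined by $(\Pi,Q)$. This is $\binom{n+d-1}n\ge\binom{2n}n\ge2n+2$ independent conditions on $G$, while the pairs $(\Pi,Q)$ with $Q\in\Pi$ form a family of dimension $2n+1$.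
\item \emph{$Q\in\Lambda$.} By \eqref{eq:cone}, $F_0|_\Lambda$ vanishes at $Q$ to order at least $d\ge2$. As $\Lambda$ is a hyperplane in $\{x_{n+1}=0\}=\mathbb P^n$, either $Q\in W\setminus\{O\}$ and $\Lambda$ is the tangent hyperplane of $W$ at $Q$, or $Q=O\in\Lambda$. In both cases $(\Lambda,Q)$ varies in dimension at most $n-1$, and, since $\Pi$ varies in the pencil of hyperplanes containing $\Lambda$, $(\Pi,Q)$ varies in dimension at most $n$. For fixed $(\Pi,Q)$ the forms $G|_\Pi$ satisfying \eqref{eq:cone} are an empty set or a translate of $\{K:yK\in C_Q\}$. As $y$ vanishes at $Q$, the condition $yK\in C_Q$ means that $K$ is a polynomial in the linear forms vanishing at $Q$. Such $K$ form a space of codimension $\binom{n+d-1}n-\binom{n+d-2}{n-1}=\binom{n+d-2}n\ge\binom{2n-1}n\ge n+1$.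
\end{itemize}

In both cases there are more conditions than parameters, so a general $X_G$ has no star points.

\emph{Upper bound.} Put $x_0=1$. As $dF_0=0$ at $O$ and $G(O)\ne0$, the tangent hyperplane at $O$ is $x_{n+1}=0$, and $x_1,\dots,x_n$ are local coordinates on $X_G$ at $O$. On $X_G$ we have $x_{n+1}=-F_0/G$ near $O$, so $T_O$ has the local equation $f=0$ with
\[
f=x_1^{d-1}+x_1x_n^{d-1}+\sum_{i=2}^{n-1}x_i^d .
\]
Take the monomial valuation with weights $\frac1{d-1}$ on $x_1$, $\frac1d$ on $x_2,\dots,x_{n-1}$ and $\frac{d-2}{(d-1)^2}$ on $x_n$. Every monomial of $f$ has weight $1$, and the log discrepancy is the sum of the weights. Hence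
\[
\alpha(X_G,H_{X_G})\le\mathrm{lct}_O(T_O)\le\frac{n-2}d+\frac1{d-1}+\frac{d-2}{(d-1)^2}=\frac{n-2}d+\frac{2d-3}{(d-1)^2}=\frac nd+\frac{d-2}{d(d-1)^2} ,
\]
where the last step is $d(2d-3)=2(d-1)^2+(d-2)$.

For $n=2$ the right-hand side is $\frac2d+\eta(2,d)$, so Theorem~\ref{thm:A} is optimal for every $d\ge3$. For fixed $n$ and $d\ge n^2-n+1$ we have $\eta(n,d)=\frac{d-n}{d(d-1)^2}$, and the ratio of the lower to the upper gap is $\frac{d-n}{d-2}$, which tends to $1$ as $d\to\infty$.
\end{proof}

\section{Tangent sections compute small $\alpha$: proof of Theorem~\ref{thm:C}}\label{sec:C}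

For $n\ge3$, Lemma~\ref{lem:point}(i) says that what remains of $D$ after removing $T_O$ has multiplicity at most $d/2$, far below $d$. Corollary~\ref{cor:one}, which holds at every point, turns this into a threshold well above $n/d$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{The minimum is attained.} The tangent hyperplane at $O$ depends holomorphically on $O$. So near a point $O_0\in X$ the local equations of the $T_O$ can be chosen on a fixed neighborhood of $O_0$ so that they converge uniformly to that of $T_{O_0}$ as $O\to O_0$. By the semicontinuity theorem of Demailly and Koll\'ar \cite[Main Theorem 0.2]{DK}, if $\lambda<\mathrm{lct}_{O_0}(T_{O_0})$, then $\mathrm{lct}_O(T_O)\ge\lambda$ for $O$ near $O_0$. Thus $O\mapsto\mathrm{lct}_O(T_O)$ is lower semicontinuous on the compact space $X$ and attains its minimum. Since $T_O\sim H_X$, this minimum is an upper bound for $\alpha(X,H_X)$.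

\emph{Lower bound.} Let $D\sim_{\mathbb Q}H_X$ be effective and $O\in X$. If $D=T_O$, there is nothing to prove. Otherwise write $D=sT_O+(1-s)D'$ as in \eqref{eq:split}. For every divisorial valuation $v$ we have $v(D)=s\,v(T_O)+(1-s)\,v(D')\le\max\{v(T_O),v(D')\}$, so
\[
\mathrm{lct}_O(D)\ge\min\{\mathrm{lct}_O(T_O),\ \mathrm{lct}_O(D')\}.
\]
It remains to see that $\mathrm{lct}_O(D')\ge\frac{n^2+1}{nd}$. If $\mathrm{lct}_O(D')\ge1$, this holds because $\frac{n^2+1}{nd}\le\frac{n+1}d\le1$. If $\mathrm{lct}_O(D')<1$, then $0<\mathrm{mult}_OD'\le d/2$ by Lemma~\ref{lem:point}(i), and Corollary~\ref{cor:one} applied to $D'$ gives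
\[
\mathrm{lct}_O(D')\ge\frac nd+\frac1n\Big(\frac2d-\frac1d\Big)=\frac{n^2+1}{nd} .
\]
This proves the two inequalities of the theorem. Finally, $\frac{n^2+1}{nd}=\frac nd+\frac1{nd}$. So if $\alpha(X,H_X)<\frac nd+\frac1{nd}$, then the minimum on the left is $\min_O\mathrm{lct}_O(T_O)$, and $\alpha(X,H_X)$ equals it.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ch} Ivan Cheltsov, \emph{Worst singularities of plane curves of given degree}, arXiv:1409.6186 (2014).

\bibitem{DK} Demailly and Koll\'ar, Ann. Sci. ENS (2001).

\bibitem{KM} Koll\'ar and Mori.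

\bibitem{La} Lazarsfeld, \emph{Positivity II}.

\end{thebibliography}

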